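# The Erdős–Dushnik–Miller theorem without full choice: a model of $\mathsf{BPI}+\mathsf{DC}$ in which it fails

## 1. Well-orderable vertex sets

We work in $\mathsf{ZF}$, set theory without the Axiom of Choice, or in $\mathsf{ZFA}$, where Extensionality is weakened so that atoms may exist. A set $X$ is countable if $|X|\le\aleph_0$, and uncountable if there is no injection of $X$ into $\omega$. For a colouring $f:[V]^2\to\{0,1\}$ of the two-element subsets of $V$, a set $H\subseteq V$ is monochromatic in color $i$ if $f(\{x,y\})=i$ for all distinct $x,y\in H$.

**Definition ($\mathsf{EDM}$).** If $G=(V_G,E_G)$ is a graph with $V_G$ uncountable, then for every $f:[V_G]^2\to\{0,1\}$ there is an uncountable set monochromatic in color $0$ or a countably infinite set monochromatic in color $1$.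

**Definition ($\mathsf{DC}$).** If $X\ne\emptyset$ and $R$ is a binary relation on $X$ that is serial (for every $x\in X$ there is $y\in X$ with $x\,R\,y$), then there is a sequence $(x_n)_{n\in\omega}$ in $X$ with $x_n\,R\,x_{n+1}$ for all $n$.

**Definition ($\mathsf{DC}_{\aleph_1}$).** If $X$ is a set and $S$ is a relation between sequences $s\in\bigcup_{\alpha<\omega_1}X^\alpha$ and elements of $X$ such that every $s$ has some $y\in X$ with $s\,S\,y$, then there is $h:\omega_1\to X$ with $(h{\restriction}\alpha)\,S\,h(\alpha)$ for all $\alpha<\omega_1$.

We start with the case where the vertex set carries a well-order. The proof is worth separating into what $\mathsf{DC}$ does and what the well-order does.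

**Proposition 1 ($\mathsf{ZFA}+\mathsf{DC}$).** Let $V$ be uncountable and let $f:[V]^2\to\{0,1\}$ have no countably infinite set monochromatic in color $1$. Then there is an uncountable $A\subseteq V$ such that the connected components of the color-$1$ graph on $A$ are countable and form an uncountable family $\mathcal C$. If $\mathcal C$ has a choice function, there is an uncountable set monochromatic in color $0$. In particular, this holds if $V$ is well-orderable.

*Proof.* Write $N_1(x)=\{y\neq x: f(\{x,y\})=1\}$.

**Step 1: an uncountable set of small degrees.** We claim there is an uncountable $A\subseteq V$ with $N_1(x)\cap A$ countable for every $x\in A$. If not, every uncountable $A\subseteq V$ has some $x\in A$ with $N_1(x)\cap A$ uncountable. Consider the pairs $(A,x)$ with $A\subseteq V$ uncountable, $x\in A$, and $N_1(x)\cap A$ uncountable, and relate $(A,x)$ to $(A',x')$ if $A'=N_1(x)\cap A$. This relation is serial, so $\mathsf{DC}$ gives a sequence $(A_n,x_n)$. For $n<m$ we have $x_m\in A_m\subseteq A_{n+1}\subseteq N_1(x_n)$, so $x_m\ne x_n$ and $f(\{x_n,x_m\})=1$. Then $\{x_n:n<\omega\}$ is countably infinite and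 monochromatic in color $1$, a contradiction.

**Step 2: the components.** By $\mathsf{DC}$, countable unions of countable sets are countable. For $x\in A$ let $B_0=\{x\}$ and $B_{n+1}=B_n\cup\bigcup_{y\in B_n}(N_1(y)\cap A)$. Each $B_n$ is countable by induction, so the component $\bigcup_nB_n$ of $x$ is countable. If $\mathcal C$ were countable, $A=\bigcup\mathcal C$ would be countable. So $\mathcal C$ is uncountable.

**Step 3: choosing.** If $\mathcal C$ has a choice function, its range is in bijection with $\mathcal C$, hence uncountable, and two of its elements lie in different components, so they have color $0$. If $V$ is well-ordered, choose the least element of each component. $\square$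

**Theorem B, part 1 ($\mathsf{ZFA}$).** $\mathsf{DC}_{\aleph_1}$ implies $\mathsf{EDM}$.

*Proof.* First, $\mathsf{DC}_{\aleph_1}$ implies $\mathsf{DC}$. Given a serial $R$ on $X\ne\emptyset$, let $s\,S\,y$ hold if either the length of $s$ is not of the form $n+1$ with $n<\omega$, or it is $n+1$ and $s(n)\,R\,y$. If $h$ is as in $\mathsf{DC}_{\aleph_1}$, then $h(n)\,R\,h(n+1)$ for all $n<\omega$.

Second, every uncountable $V$ contains a copy of $\omega_1$ (compare Jech, *The Axiom of Choice*, Thm 8.1). Let $s\,S\,y$ hold if $y\in V\setminus\mathrm{ran}(s)$. For $s\in V^\alpha$ with $\alpha<\omega_1$ the set $\mathrm{ran}(s)$ is countable, so it is not all of $V$. The function $h$ given by $\mathsf{DC}_{\aleph_1}$ is an injection of $\omega_1$ into $V$.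

Restrict the colouring to the range of $h$, which is uncountable and well-orderable, and apply Proposition 1. $\square$

Now drop the well-order. The only step that used it is Step 3. In general, after $\mathsf{DC}$ has done its work, we have to choose one point from each of uncountably many countable sets (or do something weaker that still gives an uncountable independent set). Our second axiom is the Boolean Prime Ideal Theorem.

**Definition ($\mathsf{BPI}$).** Every (nontrivial) Boolean algebra $B$ has a prime ideal, that is, a proper ideal $I$ such that $b\in I$ or $\neg b\in I$ for every $b\in B$. (For proper $I$, this is the same as: $x\wedge y\in I$ implies $x\in I$ or $y\in I$.)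

Amitayu Banerjee and Alexa Gopaulsingh, "On Erdos--Dushnik--Miller theorem without AC" (arXiv:2211.05665, 2022), ask: does $\mathsf{BPI}+\mathsf{DC}$ imply $\mathsf{EDM}$ in $\mathsf{ZF}$ or in $\mathsf{ZFA}$? We shall see that the answer is no in both cases.

## 2. Choosing from countable sets when $\mathcal P(\mathbb R)$ is well-orderable

How much of the missing choice does $\mathsf{BPI}$ supply? We use two textbook consequences.

*Compactness.* If every finite subset of a set $\Sigma$ of propositional formulas is satisfiable, then $\Sigma$ is satisfiable. Indeed, divide the algebra of formulas (up to logical equivalence) by the ideal generated by $\{\neg\varphi:\varphi\in\Sigma\}$. Finite satisfiability says that the quotient is nontrivial. Take a prime ideal and call a letter true if its class is not in the ideal.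

*Linear orders.* Every set $X$ can be linearly ordered: use letters $p_{x,y}$ for "$x<y$" and the axioms of a linear order. A finite set of these axioms mentions finitely many elements of $X$, so it is satisfiable.

**Theorem B, part 2 ($\mathsf{ZFA}$).** $\mathsf{BPI}+\mathsf{DC}+$ "$\mathcal P(\mathbb R)$ is well-orderable" implies $\mathsf{EDM}$. Hence every permutation model (whose pure sets satisfy $\mathsf{AC}$) of $\mathsf{BPI}+\mathsf{DC}$ satisfies $\mathsf{EDM}$.

*Proof.* By Proposition 1 it suffices to find a choice function for a family $\mathcal C$ of pairwise disjoint nonempty countable sets. For the finite members, fix a linear order of $\bigcup\mathcal C$ and take least elements.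

For the infinite members, let $S=\mathrm{Sym}(\omega)$, let $X_C$ be the set of bijections $\omega\to C$, and let $X=\bigcup_CX_C$. Consider the graph on $X\times(S\setminus\{1\})$ with edges $\{(x,g),(x\circ g,g)\}$. It has no loops, since $x$ is injective and $g\ne1$. The only possible neighbors of $(x,g)$ are $(x\circ g,g)$ and $(x\circ g^{-1},g)$, so all degrees are at most $2$, and every finite subgraph is $3$-colourable by the greedy algorithm. By compactness there is a $3$-colouring $\chi$ of the whole graph. Put
$$\Phi(x)=\langle\chi(x,g):g\in S\setminus\{1\}\rangle\in3^{S\setminus\{1\}} .$$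
If $x\neq y$ are in the same $X_C$, then $y=x\circ g$ for some $g\ne1$, and $\chi(x,g)\neq\chi(x\circ g,g)=\chi(y,g)$. So $\Phi$ is injective on each $X_C$. A function from $S\setminus\{1\}$ to $3$ is a subset of $S\times3$, and $S\times 3$ injects into $\mathbb R$. So $3^{S\setminus\{1\}}$ injects into $\mathcal P(\mathbb R)$ and is well-orderable. Let $x_C$ be the element of $X_C$ with the least $\Phi$-value, and choose $x_C(0)\in C$.

In a permutation model the pure sets satisfy $\mathsf{AC}$ and include $\mathcal P(\mathbb R)$, so $\mathcal P(\mathbb R)$ is well-orderable there. $\square$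

This settles the fate of the first construction one would try. To separate choice principles in $\mathsf{ZFA}$ one writes down a permutation model, and Theorem B says that no such model can work. The argument tells us exactly what a counterexample must destroy: $\mathsf{BPI}$ always gives the map $\Phi$, injective on each $X_C$, and the proof stops only if we cannot well-order the range of $\Phi$. So $\mathcal P(\mathbb R)$ must fail to be well-orderable, although $\mathsf{DC}$ must hold.

## 3. A triangle-free graph with only countable independent sets

**Theorem A.** If $\mathsf{ZF}$ is consistent, then so is $\mathsf{ZF}+\mathsf{BPI}+\mathsf{DC}$ + "there are pairwise disjoint countable sets $V_\delta$ $(\delta<\omega_1)$ and a triangle-free graph on $V=\bigcup_\delta V_\delta$, all of whose edges lie inside single $V_\delta$'s, such that every independent subset of $V$ is countable; moreover $V$ is uncountable and injects into $\mathcal P(\omega)$".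

Colour edges $1$ and non-edges $0$. Then there is no uncountable set monochromatic in color $0$, and not even a $3$-element set monochromatic in color $1$. So $\mathsf{EDM}$ fails, and hence, assuming $\mathsf{ZF}$ is consistent, $\mathsf{ZF}+\mathsf{BPI}+\mathsf{DC}$ does not prove $\mathsf{EDM}$. A model of $\mathsf{ZF}$ is a model of $\mathsf{ZFA}$ without atoms, so $\mathsf{ZFA}+\mathsf{BPI}+\mathsf{DC}$ does not prove $\mathsf{EDM}$ either.

The rest of the lecture proves Theorem A. There are three demands. We need $\omega_1$ many countable sets whose members cannot be told apart definably, so that no uncountable set of choices exists. For $\mathsf{DC}$, any countably many parameters must be captured by a single one. For $\mathsf{BPI}$, definable ideals must be extendible to prime ideals, and this is the long part. The first two demands suggest the construction: at level $\alpha<\omega_1$ add countably many generic objects, each of which is a bijection from $\omega$ onto *everything constructed at lower levels*.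

## 4. A tower of generic enumerations

Let $V_0\models\mathsf{ZFC}$. (Forcing over $V_0$ is read as usual, via Boolean-valued models or countable transitive models of finite fragments; this gives relative consistency.) For $\alpha\le\omega_1$ put
$$\mathrm{Ind}_\alpha=(\{-1\}\times\omega)\cup(\alpha\times\omega).$$
These are indices; $(\alpha,i)$ has *level* $\alpha$. Let $\mathbb P$ be the set of finite functions $p$ with $\mathrm{dom}(p)\subset\omega_1\times\omega$ such that $p(\alpha,i)$ is a finite injective sequence from $\mathrm{Ind}_\alpha$. Put $p\le q$ iff $\mathrm{dom}(q)\subseteq\mathrm{dom}(p)$ and $p(s)\supseteq q(s)$ for $s\in\mathrm{dom}(q)$. This is a finite support product of countable posets, hence ccc. Let $G$ be generic and $M=V_0[G]$. Then $\omega_1^M=\omega_1^{V_0}$.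

Let $g_s=\bigcup_{p\in G}p(s)$. By density, each $g_{\alpha,i}:\omega\to\mathrm{Ind}_\alpha$ is a bijection: values are injective, any $p(s)$ can be lengthened, and any index in $\mathrm{Ind}_\alpha$ can be added to it. We also need the following criterion: *a condition $p$ all of whose values $p(s)$ are initial segments of $g_s$ belongs to $G$.* Indeed, for each $s\in\mathrm{dom}(p)$ some $q_s\in G$ has $s\in\mathrm{dom}(q_s)$ and $q_s(s)\supseteq p(s)$; the finitely many $q_s$ have a common extension in $G$, it extends $p$, and $G$ is upward closed.

Now turn indices into sets by recursion on levels: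
$$x_{-1,n}=n,\qquad x_{\alpha,i}=\langle x_{g_{\alpha,i}(n)}:n<\omega\rangle,$$
$$D_\alpha=\{x_{\alpha,i}:i<\omega\},\qquad J_\alpha=\{x_s:s\in\mathrm{Ind}_\alpha\}=\omega\cup\bigcup_{\beta<\alpha}D_\beta,\qquad J=J_{\omega_1}.$$
For instance, $J_0=\omega$ and $D_0$ is a countable set of generic bijections $\omega\to\omega$; an element of $D_1$ is a generic bijection from $\omega$ onto $\omega\cup D_0$.

**Lemma 2.**

(a) The map $s\mapsto x_s$ is injective.

(b) Each $d\in D_\alpha$ is a bijection $\omega\to J_\alpha$, and every finite injective sequence $\sigma$ from $J_\alpha$ is extended by infinitely many $d\in D_\alpha$.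

(c) $\langle D_\alpha\rangle_{\alpha<\omega_1}$ and $\langle J_\alpha\rangle_{\alpha\le\omega_1}$ are definable from $J$.

(d) There is an injection $r:J\to\mathcal P(\omega)$ definable from $J$.

*Proof.* (a) We show by induction that $x$ is injective on $\mathrm{Ind}_\alpha$. The case $\alpha=0$ and limits are clear. Let $x$ be injective on $\mathrm{Ind}_\alpha$. By density $g_{\alpha,i}\ne g_{\alpha,j}$ for $i\neq j$, so the $x_{\alpha,i}$ $(i<\omega)$ are distinct. They are infinite sets, so they are not natural numbers. If $0\le\beta<\alpha$, then $x_{\beta,j}\in J_\alpha=\mathrm{ran}(x_{\alpha,i})$, but $x_{\beta,j}\notin\mathrm{ran}(x_{\beta,j})$ by Foundation. So $x_{\beta,j}\ne x_{\alpha,i}$.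

(b) The first part holds because $g_{\alpha,i}$ is a bijection onto $\mathrm{Ind}_\alpha$ and $s\mapsto x_s$ is a bijection from $\mathrm{Ind}_\alpha$ onto $J_\alpha$. For the second, let $\sigma^*$ be the sequence of indices of $\sigma$. It is finite, so it is in $V_0$. Given $p$ and $j<\omega$, choose $i\ge j$ with $(\alpha,i)\notin\mathrm{dom}(p)$ and add the value $\sigma^*$ at $(\alpha,i)$. By density infinitely many $i$ have $g_{\alpha,i}\supset\sigma^*$.

(c) $D_\alpha$ is the set of $x\in J\setminus\omega$ with range $\omega\cup\bigcup_{\beta<\alpha}D_\beta$, since elements of $D_{\alpha'}$ have range $J_{\alpha'}$, and $J_{\alpha'}\neq J_\alpha$ for $\alpha'\ne\alpha$ by (a).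

(d) Let $\langle\cdot,\cdot\rangle$ be a pairing function on $\omega$. Put $r(n)=\{2n+2\}$ and, for $x\in D_\alpha$,
$$r(x)=\{0\}\cup\{2\langle m,l\rangle+1:m<\omega,\ l\in r(x(m))\}.$$
We show $r(x)=r(y)\Rightarrow x=y$ by induction on the level of $x$. If $0\notin r(x)$, both are natural numbers and they are equal. If $0\in r(x)$, both are functions on $\omega$ and $r(x(m))=r(y(m))$ for all $m$. Since $x(m)$ has lower level than $x$, we get $x(m)=y(m)$ for all $m$. $\square$

## 5. Sets definable from $J$ and finitely many of its elements

We write $M_\zeta$ for the set of elements of $M$ of rank less than $\zeta$. For a finite sequence $e$ from $J$ let $OD(e)$ be the class of all $x$ such that for some ordinal $\zeta$, formula $\varphi$ and finite sequence $\vec\eta$ of ordinals less than $\zeta$, the set $x$ is the unique element of $M_\zeta$ with $M_\zeta\models\varphi(x,\vec\eta,J,e)$ (with $J,e\in M_\zeta$). By the Reflection Theorem, $OD(e)$ contains everything definable in $M$ from ordinals, $J$ and $e$. Ordering the triples $(\zeta,\varphi,\vec\eta)$ gives a well-order $<_e$ of $OD(e)$. Both $OD(e)$ and $<_e$ are definable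 from $J,e$, uniformly in $e$. For example, $d\in D_\alpha$ lies in $OD((d))$, and so does every element of $J_\alpha$, since it is $d(m)$ for some $m$.

**Definition.** $N$ is the class of all $x$ with $\mathrm{trcl}(\{x\})\subseteq\bigcup_eOD(e)$, where $e$ ranges over the finite sequences from $J$.

$N$ is transitive, contains all ordinals, and is definable in $M$ from $J$. The following closure property is immediate from the definition and will be used constantly:
$$\text{every set }X\subseteq N\text{ that lies in some }OD(e)\text{ is an element of }N.\tag{1}$$

**Lemma 3.** $N\models\mathsf{ZF}$. Moreover $J$, $\langle D_\alpha\rangle$, $\langle J_\alpha\rangle$, $r$ and all elements of $J$ are in $N$; each $J_\alpha$ $(\alpha<\omega_1)$ is countable in $N$; and $\omega_1^N=\omega_1$.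

*Proof.* By (1), $N\cap M_\zeta\in N$ for all $\zeta$, so every subset of $N$ in $M$ is included in an element of $N$. For $X,p\in N$, say $X\in OD(e_1)$ and $p\in OD(e_2)$, the set $\{x\in X:N\models\varphi(x,p)\}$ is in $OD(e_1{}^\frown e_2)$, hence in $N$ by (1). So Separation holds in $N$. The other axioms follow: Extensionality and Foundation by transitivity, Infinity from $\omega\in N$, and for Pairing, Union, Power Set and Replacement the required set is in $M$ a subset of $N$, so it is included in an element of $N$ and can be separated from it.

By induction on levels every $x\in J$ is in $N$: natural numbers are, and $x\in D_\alpha$ is a set of pairs $(n,x(n))\in N$ lying in $OD((x))$, so (1) applies. Then (1) also gives $J,\langle D_\alpha\rangle,\langle J_\alpha\rangle,r\in N$, by Lemma 2. Any $d\in D_\alpha$ enumerates $J_\alpha$. For $0<\alpha<\omega_1$, composing $d$ with the level map gives a surjection of $\omega$ onto $\alpha\cup\{-1\}$ in $N$, so $\alpha$ is countable in $N$. Since $N\subseteq M$, $\omega_1$ is uncountable in $N$. $\square$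

## 6. Moving finitely many indices

This section makes precise that elements of $D_\beta$ with a common initial segment look alike to parameters of level at most $\beta$.

Let $\pi\in V_0$ be a level-preserving permutation of $\omega_1\times\omega$ moving finitely many points, extended by the identity to $\mathrm{Ind}_{\omega_1}$. Then $(\pi p)(\pi s)=\pi\circ p(s)$ defines an automorphism of $\mathbb P$. We have $V_0[\pi G]=V_0[G]$ and $g^{\pi G}_{\pi s}=\pi\circ g^G_s$. By induction on levels $x^{\pi G}_{\pi s}=x^G_s$:
$$x^{\pi G}_{\pi s}(n)=x^{\pi G}_{\pi(g^G_s(n))}=x^G_{g^G_s(n)}=x^G_s(n).$$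
Hence $J^{\pi G}=J^G$. Therefore, for every formula $\varphi$ with parameters from $V_0$,
$$p\Vdash\varphi(\dot J,\dot x_{s_1},\dots,\dot x_{s_m})\iff\pi p\Vdash\varphi(\dot J,\dot x_{\pi s_1},\dots,\dot x_{\pi s_m}).\tag{2}$$
Indeed, if $p$ forces the left statement and $\pi p\in H$ with $H$ generic, then $p\in\pi^{-1}H$, and in $V_0[\pi^{-1}H]=V_0[H]$ the statement $\varphi$ holds of $J^{\pi^{-1}H}=J^H$ and $x^{\pi^{-1}H}_{s_j}=x^H_{\pi s_j}$. The converse is the same with $\pi^{-1}$.

**Lemma 4.** Let $\beta<\omega_1$, let $f_1,\dots,f_k\in D_\beta$ be distinct, let $e$ be a finite sequence from $J_\beta\cup(D_\beta\setminus\{f_1,\dots,f_k\})$, and suppose $M\models\varphi(\bar f,e)$, where $\varphi$ may contain ordinals and $J$ as parameters. Then for all sufficiently large $n$: whenever $f'_1,\dots,f'_k\in D_\beta$ are distinct, do not occur in $e$, and satisfy $f'_l{\restriction}n=f_l{\restriction}n$ for all $l$, then $M\models\varphi(\bar f',e)$.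

*Proof.* Let $f_l=x_{\beta,i_l}$ and let $p\in G$ force $\varphi$ (for the corresponding names), with all $(\beta,i_l)\in\mathrm{dom}(p)$. We would like to apply to $p$ the permutation taking $(\beta,i_l)$ to the index of $f'_l$. The obstacle is that $p(s)$ for $s$ of level above $\beta$ may contain moved indices, and then $\pi p$ need not be in $G$. So we first get rid of this part of $p$.

**Step 1: only low levels and relevant indices matter.** Let $E$ be the set of level-$\beta$ indices of the $f_l$ and of entries of $e$. Let $\Delta=\{s\in\mathrm{dom}(p):\text{level}(s)<\beta\}\cup(\mathrm{dom}(p)\cap E)$ and $p_0=p{\restriction}\Delta\in G$. We claim $p_0\Vdash\varphi$. Otherwise some $q\le p_0$ forces $\neg\varphi$. Let $\pi$ interchange each $s\in\mathrm{dom}(p)\setminus\Delta$ with a new index $s'$ of the same level, $s'\notin\mathrm{dom}(q)\cup\mathrm{dom}(p)\cup E$, the $s'$ being distinct, and fix everything else. Elements of $\mathrm{dom}(p)\setminus\Delta$ have level at least $\beta$ and are not in $E$, so $\pi$ fixes all indices of level less than $\beta$ and all of $E$. For $s\in\Delta$ the entries of $p(s)$ have level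 less than $\beta$, so $(\pi p)(s)=p(s)=p_0(s)$. The rest of $\mathrm{dom}(\pi p)$ consists of the $s'$ and is disjoint from $\mathrm{dom}(q)$. So $\pi p$ and $q$ are compatible. But by (2) $\pi p$ forces the same statement $\varphi$, because the indices of the $f_l$ and of the entries of $e$ are fixed. This is a contradiction.

**Step 2: the exchange.** Let $n$ be at least the lengths of all $p_0(\beta,i_l)$. Let $p_1$ be $p_0$ with the value at $(\beta,i_l)$ replaced by $g_{\beta,i_l}{\restriction}n$ for each $l$. By the criterion in Section 4, $p_1\in G$; and $p_1\le p_0$. Given $f'_l=x_{\beta,i'_l}$ as stated, let $\pi$ be a permutation with support contained in $\{(\beta,i_l),(\beta,i'_l):l\le k\}$ and $\pi(\beta,i_l)=(\beta,i'_l)$; it exists because the $i_l$ are distinct and the $i'_l$ are distinct. It fixes the indices of the entries of $e$ and all indices of level different from $\beta$. By Lemma 2(a), $f'_l{\restriction}n=f_l{\restriction}n$ means $g_{\beta,i_l}{\restriction}n=g_{\beta,i'_l}{\restriction}n$. All entries of values of $p_1$ have level less than $\beta$, so they are fixed by $\pi$. Hence $(\pi p_1)(\beta,i'_l)=g_{\beta,i_l}{\restriction}n=g_{\beta,i'_l}{\restriction}n$,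 and $\pi p_1$ agrees with $p_1$ at the other indices in its domain. So all values of $\pi p_1$ are initial segments of the corresponding $g_s$, and $\pi p_1\in G$. By (2), $\pi p_1\Vdash\varphi(\dot x_{\beta,i'_1},\dots,\dot x_{\beta,i'_k},\dot e)$. $\square$

As an example, no injection $\psi$ from $D_0$ into the ordinals is in $OD(e)$ with $e$ from $\omega$. If $\psi(f)=\eta$, then by Lemma 4 the statement "$\psi(f)=\eta$" holds for all $f'\in D_0$ with $f'{\restriction}n=f{\restriction}n$, and by Lemma 2(b) there is such an $f'\ne f$. In $N$, of course, $D_0$ is countable: use a $d\in D_1$.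

In the same way $N$ has no set $S$ containing exactly one point of each $D_{\delta+1}$. If $S\in OD(e)$ with $e$ from $J_\alpha$, take $\delta\geq\alpha$ and $f\in S\cap D_{\delta+1}$; then all $f'\in D_{\delta+1}$ near $f$ are in $S$. So choice from uncountably many countable sets fails. The next section strengthens this to a failure of $\mathsf{EDM}$.

## 7. The swap graph

Let $V_\delta=D_{\delta+1}$ and $V=\bigcup_{\delta<\omega_1}V_\delta$. An $f\in D_{\delta+1}$ is a bijection $\omega\to J_\delta\cup D_\delta$. Let $f^\circ:\omega\to D_\delta$ be the bijection listing the values of $f$ lying in $D_\delta$ in order of appearance.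

What edges shall we put? Suppose an uncountable $S$ contains $f$. By Lemma 4, $S$ contains all $f'$ near $f$; and applying Lemma 4 one level down, we may also replace $f^\circ(0)$ by another element of $D_\delta$. A first try is therefore to join $f,f'\in V_\delta$ whenever $f^\circ(0)\neq f'^\circ(0)$. Then uncountable sets do contain edges, but this graph has infinite cliques in $N$: $V_\delta$ is countable in $N$, so for each $h\in D_\delta$ we may take the first $f$ in an enumeration of $V_\delta$ with $f^\circ(0)=h$. We keep the idea and make the edges much sparser.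

**Definition (swap graph).** For $f,f'\in V_\delta$ put $f\sim f'$ iff for some $l\ge1$: $f'^\circ(0)=f^\circ(l)$, $f'^\circ(l)=f^\circ(0)$, and $f'^\circ(t)=f^\circ(t)$ for $0<t<l$. There are no edges between different $V_\delta$'s.

For instance, if $f_1^\circ,f_2^\circ,f_3^\circ$ begin with $(a,b,c)$, $(b,a,c)$, $(c,b,a)$, then $f_1\sim f_2$ (with $l=1$) and $f_1\sim f_3$ (with $l=2$). But $f_2\not\sim f_3$: since $f_3^\circ(0)=c=f_2^\circ(2)$, we would need $l=2$ and $f_3^\circ(2)=f_2^\circ(0)$, but $a\neq b$.

**Proposition 5.** In $N$, the swap graph is a triangle-free graph on $V$. The $V_\delta$ are pairwise disjoint and countable, $V$ is uncountable and injects into $\mathcal P(\omega)$, and every independent subset of $V$ is countable.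

*Proof.* The relation is symmetric, and it is irreflexive since $f^\circ$ is injective. The graph is definable from $J$, so it is in $N$ by (1). The $V_\delta$ are pairwise disjoint by Lemma 2(a), and $V_\delta\subseteq J_{\delta+2}$ is countable in $N$. In $N$, $V$ maps onto $\omega_1=\omega_1^N$, so it is uncountable, and $r{\restriction}V\in N$ injects $V$ into $\mathcal P(\omega)$.

**Step 1: there are no triangles.** Let $f_1,f_2,f_3$ be pairwise adjacent. They lie in one $V_\delta$. Let $c_j=f_j^\circ$, $a_j=c_j(0)$, and let $l_{ij}=l_{ji}$ witness $f_i\sim f_j$. So $c_i(l_{ij})=a_j$, $c_j(l_{ij})=a_i$, and $c_i,c_j$ agree on $(0,l_{ij})$. The $a_j$ are distinct because $a_j=c_i(l_{ij})\neq c_i(0)=a_i$. Also $l_{12}\neq l_{13}$, since $c_1(l_{12})=a_2\ne a_3=c_1(l_{13})$; in the same way all three $l_{ij}$ are distinct. By symmetry let $l_{12}$ be the least. Since $c_1,c_3$ agree on $(0,l_{13})$, which contains $l_{12}$, we get $c_3(l_{12})=c_1(l_{12})=a_2=c_3(l_{23})$. So $l_{12}=l_{23}$ by injectivity of $c_3$, a contradiction.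

**Step 2: every $S\subseteq V$ in $N$ that is uncountable in $N$ contains an edge.** Let $S\in OD(e)$ with $e\in J_\alpha^{<\omega}$, $\alpha<\omega_1$. As $J_{\alpha+1}$ is countable in $N$, $S\not\subseteq J_{\alpha+1}$. So there are $\delta\ge\alpha$ and $f\in S\cap D_{\delta+1}$. By Lemma 4 at level $\delta+1$ with $k=1$, there is $n$ such that every $f'\in D_{\delta+1}$ with $f'{\restriction}n=f{\restriction}n$ is in $S$. Enlarge $n$ so that $f{\restriction}n$ has at least one value in $D_\delta$. Let $h_1,\dots,h_q$ $(q\geq1)$ be its values in $D_\delta$ in order of appearance. Write $\sigma(y_1,\dots,y_q)$ for the sequence obtained from $f{\restriction}n$ by putting $y_1,\dots,y_q$ in place of $h_1,\dots,h_q$. So $f{\restriction}n=\sigma(h_1,\dots,h_q)$, and the other entries lie in $J_\delta$.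

The statement "every $f'\in D_{\delta+1}$ extending $\sigma(h_1,\dots,h_q)$ is in $S$" is about $h_1,\dots,h_q$, with parameters from $J_\delta$ (including $e$), $J$ and ordinals. Apply Lemma 4 at level $\delta$ with $k=1$ to $h_1$, with $h_2,\dots,h_q$ among the parameters. There is $m$ such that the statement remains true when $h_1$ is replaced by any $h'_1\in D_\delta\setminus\{h_1,\dots,h_q\}$ with $h'_1{\restriction}m=h_1{\restriction}m$. Fix such an $h'_1$; it exists by Lemma 2(b). Again by Lemma 2(b), choose $f_1,f_2\in D_{\delta+1}$ with
$$f_1\supset\sigma(h_1,h_2,\dots,h_q)^\frown h'_1,\qquad f_2\supset\sigma(h'_1,h_2,\dots,h_q)^\frown h_1 .$$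
Both are in $S$. Moreover $f_1^\circ$ begins with $h_1,h_2,\dots,h_q,h'_1$, and $f_2^\circ$ begins with $h'_1,h_2,\dots,h_q,h_1$. So $f_1\sim f_2$, with $l=q$. $\square$

## 8. Dependent choices in $N$

**Proposition 6.** $N\models\mathsf{DC}$.

*Proof.* Let $X,R\in N$, $X\neq\emptyset$, $R$ serial on $X$, and $(X,R)\in OD(e)$. In $M$ we could pick an $R$-chain at once, but its terms would use countably many parameters, with no finite sequence defining the chain. We first confine all parameters to one $J_\alpha$, and then use a $d\in D_\alpha$ to well-order what is left.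

**Step 1: a countable level that suffices.** In $M$, which satisfies $\mathsf{AC}$, fix a function $x\mapsto e_x$ $(x\in X)$ with $e_x\in J^{<\omega}$ and $x\in OD(e_x)$. Let $K\prec H_\theta^M$ ($\theta$ large) be countable, containing $J,\langle D_\alpha\rangle,X,R,e$ and this function. Countable elements of $K$ are subsets of $K$, so $\alpha:=K\cap\omega_1$ is an ordinal less than $\omega_1$. For $\beta<\alpha$ the countable set $D_\beta$ is in $K$, so $D_\beta\subseteq K$. Conversely, the level of an element of $(J\cap K)\setminus\omega$ is in $K\cap\omega_1=\alpha$. So $J\cap K=J_\alpha$, and in particular $e\in J_\alpha^{<\omega}$.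

**Step 2: a definable set on which $R$ is serial.** Let $X_\alpha$ be the set of $x\in X$ lying in $OD(\bar e)$ for some $\bar e\in J_\alpha^{<\omega}$; it is in $OD(e)$. For $x\in X\cap K$ we have $e_x\in K$, so $e_x\in J_\alpha^{<\omega}$; thus $X\cap K\subseteq X_\alpha$. Let $Y$ be the union of all $Z\subseteq X_\alpha$ on which $R$ is serial. By elementarity $R$ is serial on $X\cap K\ne\emptyset$, so $Y\supseteq X\cap K\neq\emptyset$. Moreover $R$ is serial on $Y$, and $Y\in OD(e)$.

**Step 3: one more parameter well-orders $Y$.** Pick $d\in D_\alpha$. Every $\bar e\in J_\alpha^{<\omega}$ is $d\circ c$ for some $c\in\omega^{<\omega}$. So $X_\alpha$ has a well-order in $OD(e^\frown d)$: compare the least $c$ (in a fixed enumeration of $\omega^{<\omega}$) with $x\in OD(d\circ c)$, then use $<_{d\circ c}$. Let $y_0$ be the least element of $Y$ and $y_{n+1}$ the least $y\in Y$ with $y_n\,R\,y$. The sequence $(y_n)$ is in $OD(e^\frown d)$ and is a subset of $N$, so it is in $N$ by (1). $\square$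

## 9. A Halpern–Läuchli lemma for infinitely branching trees

For $\mathsf{BPI}$ we need a partition result about tuples of nodes of a tree, in $\mathsf{ZFC}$. Let $T$ be the tree of finite injective sequences from a countably infinite set, and let $T_n$ be its $n$-th level.

**Lemma 7 ($\mathsf{ZFC}$).** Let $k\ge1$, let $\tau_1,\dots,\tau_k\in T_{n_0}$ be distinct, and let $\varepsilon$ assign values in $\{0,1\}$ to $k$-tuples of distinct nodes of equal length. There are $n\ge n_0$, $t_l\in T_n$ with $t_l\supseteq\tau_l$, and $i\in\{0,1\}$ such that: for all $m\geq n$ and finite nonempty $Z_l\subset\{z\in T_m:z\supseteq t_l\}$ $(l\le k)$ there are $r\ge m$ and $e_l:Z_l\to T_r$ with $e_l(z)\supseteq z$ and $\varepsilon(e_1(z_1),\dots,e_k(z_k))=i$ for all $(z_1,\dots,z_k)\in\prod_lZ_l$.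

The case $k=1$ can be done by hand. Let $u$ be a nonprincipal ultrafilter on $\omega$, and for $z\supseteq\tau_1$ let $R_i(z)$ be the set of $r$ such that some extension of $z$ in $T_r$ has color $i$. Then $R_0(z)\cup R_1(z)$ contains all $r\geq|z|$, and $R_i(z)$ shrinks as $z$ grows. If $R_1(t)\notin u$ for some $t\supseteq\tau_1$, then $R_1(z)\notin u$, hence $R_0(z)\in u$, for all $z\supseteq t$; take $t_1=t$ and $i=0$. Otherwise take $t_1=\tau_1$ and $i=1$. In both cases $R_i(z)\in u$ for all $z\supseteq t_1$. Given a finite $Z_1\subset T_m$, choose $r\ge m$ in $\bigcap_{z\in Z_1}R_i(z)$.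

For $k=2$ this argument stops: it extends each pair $(z_1,z_2)$ to a pair of color $i$, but the extension of $z_1$ chosen for $z_2$ need not serve for another $z'_2$. We need one extension of $z_1$ that works with all partners at once. The remedy (Harrington's method) is to use many mutually generic branches through each tree, and to find a large set of them on which the finitely much information deciding colors fits together.

*Proof.* Let $T^l=\{z\in T:z\supseteq\tau_l\}$ and $\kappa=\beth_{2k-1}^+$, so $\kappa\to(\aleph_1)^{2k}_{\aleph_0}$ by the Erdős–Rado theorem: every colouring of $[\kappa]^{2k}$ with countably many colors has a homogeneous set of size $\aleph_1$.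

**Step 1: generic branches and the conditions that decide colors.** Let $\mathbb Q$ be the poset of finite functions $q$ with $\mathrm{dom}(q)\subset\{1,\dots,k\}\times\kappa$ and $q(l,\xi)\in T^l$, ordered by extending domains and nodes. It adds infinite branches $\dot b_{l,\xi}$ of $T^l$. Let $\dot u$ name a nonprincipal ultrafilter on $\omega$. Let $a=\{\xi_1<\dots<\xi_k\}\subset\kappa$. For $n\ge n_0$ the nodes $\dot b_{l,\xi_l}{\restriction}n$ extend the distinct $\tau_l$, so they are distinct, and $\varepsilon$ is defined on them. Some color occurs for $\dot u$-many $n$, so we can choose $q_a\in\mathbb Q$ and $i_a\in\{0,1\}$ with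
$$q_a\Vdash\{n\geq n_0:\varepsilon(\dot b_{1,\xi_1}{\restriction}n,\dots,\dot b_{k,\xi_k}{\restriction}n)=i_a\}\in\dot u .$$
Extending $q_a$, we may assume that $(l,\xi_l)\in\mathrm{dom}(q_a)$ for all $l\le k$ and that the nodes $q_a(l,\xi_l)$ have equal length.

**Step 2: homogeneity.** Let $S_a=\{s_a(0)<\dots<s_a(N_a-1)\}$ be the set of second coordinates of $\mathrm{dom}(q_a)$. Let the type $\mathrm{tp}(a)$ record $N_a$, $i_a$, the positions of the $\xi_l$ in $S_a$, and the partial function $(l,j)\mapsto q_a(l,s_a(j))$. There are countably many types. Colour a $2k$-set $c\subset\kappa$ by recording, for any two $k$-sets $u,v$ of positions, with $a=c[u]$ and $a'=c[v]$ the corresponding subsets of $c$: $\mathrm{tp}(a)$, $\mathrm{tp}(a')$ and $\{(j,j'):s_a(j)=s_{a'}(j')\}$. These are countably many colors; let $H=\{h_0<h_1<\cdots\}$ be infinite and homogeneous. For $a,a'\in[H]^k$, enlarge $a\cup a'$ to a $2k$-set by elements of $H$ above it. The positions $u,v$ of $a,a'$ in this set depend only on the relative order pattern of $(a,a')$. So two things follow: the type is constant on $[H]^k$, and $\{(j,j'):s_a(j)=s_{a'}(j')\}$ depends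 only on the relative order pattern of $(a,a')$.

Let $t_l=q_a(l,\xi_l)$ and $i=i_a$ be the constant values, and let $n\ge n_0$ be the common length of the $t_l$. We show that these are as required. Let $m$ and $Z_l$ be given.

**Step 3: the conditions $q_a$ fit together.** Let $L\ge|Z_l|$ for all $l$ and $H_l=\{h_{2(lL+j)}:j<L\}$. Then $H_1<\dots<H_k$, and we identify elements of $\prod_lH_l$ with $k$-subsets of $H$. We claim: *if $a,a'\in\prod_lH_l$ and $s_a(j)=s_{a'}(j')$, then $j=j'$.* Choose $a''\in[H]^k$ whose $l$-th element equals the $l$-th elements of $a,a'$ if these agree, and lies strictly between them otherwise; an element of odd index exists there. The $l$-th element of $a''$ lies between $\min H_l$ and $\max H_l$, so elements with different coordinates compare by their coordinates. Elements with the same coordinate compare in $(a,a'')$ and in $(a'',a')$ as they do in $(a,a')$. So both pairs have the same pattern as $(a,a')$. Hence $s_a(j)=s_{a''}(j')$ and $s_{a''}(j)=s_{a'}(j')$. Therefore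
$$s_{a''}(j)=s_{a'}(j')=s_a(j)=s_{a''}(j'),$$
and $j=j'$.

If $(l,\xi)\in\mathrm{dom}(q_a)\cap\mathrm{dom}(q_{a'})$ with $a,a'\in\prod_lH_l$, then $\xi=s_a(j)=s_{a'}(j')$ for some $j,j'$, so $j=j'$ by the claim, and $q_a(l,\xi)=q_{a'}(l,\xi)$ because the types agree. So the $q_a$ agree on common parts of their domains.

**Step 4: one condition for all tuples.** Choose injections $Z_l\ni z\mapsto\xi^l_z\in H_l$ and let $q=\bigcup\{q_a:a\in\prod_l\{\xi^l_z:z\in Z_l\}\}\in\mathbb Q$. Here $q(l,\xi^l_z)=t_l\subseteq z$. Let $q'\le q$ be $q$ with $q'(l,\xi^l_z)=z$ instead. For each $(z_1,\dots,z_k)\in\prod_lZ_l$, $q'$ forces $\{n\geq n_0:\varepsilon(\dot b_{1,\xi^1_{z_1}}{\restriction}n,\dots,\dot b_{k,\xi^k_{z_k}}{\restriction}n)=i\}\in\dot u$. The intersection of these finitely many sets is forced to be in $\dot u$, hence to be infinite. So some $q''\le q'$ forces some $r\ge m$ into all of them, and we may take all $q''(l,\xi^l_z)$ to be of length at least $r$. Put $e_l(z)=q''(l,\xi^l_z){\restriction}r\supseteq z$. Since $q''$ forces $\dot b_{l,\xi^l_z}{\restriction}r=e_l(z)$, we get $\varepsilon(e_1(z_1),\dots,e_k(z_k))=i$ always. $\square$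

## 10. Definably maximal ideals

**Proposition 8.** $N\models\mathsf{BPI}$.

The proof occupies this section and the next. Fix $\gamma<\omega_1$ and $d_0\in D_\gamma$, and write $OD'=OD(d_0)$. Every nontrivial Boolean algebra $B\in N$ belongs to such an $OD'$: $B\in OD(e)$ with $e\in J_\gamma^{<\omega}$ for some $\gamma<\omega_1$, and each element of $J_\gamma$ is some $d_0(n)$.

**Definition.** Let $B\in OD'\cap N$ be a nontrivial Boolean algebra. A proper ideal $I\in OD'$ of $B$ is *$OD'$-maximal* if for every $Y\subseteq B$ with $Y\in OD'$: either $Y\subseteq I$, or $I\cup Y$ generates an improper ideal. We say that $I$ *decides* $b\in B$ if $b\in I$ or $\neg b\in I$.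

Such an $I$ exists. Go through the $OD'$ subsets of $B$ in the order $<_{d_0}$, adding each one if the generated ideal stays proper, and take unions at limits. The result is proper and in $OD'$, and it is a subset of $N$, hence in $N$ by (1). If $Y$ was not added at its turn, then $I\cup Y$ generates an improper ideal.

If $I$ decides all $b\in B$, it is prime, in $M$ and equally in $N$. So it suffices to prove, by induction on $\beta\in[\gamma,\omega_1]$:

**$A(\beta)$:** for every nontrivial Boolean algebra $B\in N\cap OD'$ and every $OD'$-maximal ideal $I$ of $B$, every $b\in B$ lying in $OD(d_0{}^\frown\bar e)$ for some $\bar e\in J_\beta^{<\omega}$ is decided by $I$.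

Indeed every $b\in B\subseteq N$ lies in some $OD(\bar e)$ with $\bar e\in J^{<\omega}$, so $A(\omega_1)$ says that $I$ is prime. Note that $A(\beta)$ speaks about all algebras at once; the induction step for $B$ will use $A(\beta)$ for a different algebra.

**The case $\beta=\gamma$.** As $J_\gamma=\{d_0(n):n<\omega\}$, such a $b$ is in $OD'$, so $\{b\}\in OD'$. If $b\notin I$, then $I\cup\{b\}$ generates an improper ideal, so $b\vee c=1$ for some $c\in I$, and $\neg b\le c$ is in $I$.

**Limit $\beta$.** This is trivial, since $J_\beta^{<\omega}=\bigcup_{\beta'<\beta}J_{\beta'}^{<\omega}$.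

**Setting for the step $\beta\to\beta+1$** $(\gamma\le\beta<\omega_1)$. Let $B,I,b$ be given, with $b\in OD(d_0{}^\frown\bar e)$ and $\bar e\in J_{\beta+1}^{<\omega}$. Put $D^*=D_\beta\setminus\{d_0\}$ and let $f_1,\dots,f_k$ be the distinct elements of $D^*$ occurring in $\bar e$. If $k=0$, use $A(\beta)$. Let $k\ge1$. Every element of $J_\beta$ is $f_1(m)$ for some $m$. So $b$ is the unique $y$ with $\psi(y,\bar f)$, for a formula $\psi$ with parameters $d_0$, $J$ and ordinals. Let $[D^*]^{(k)}$ be the set of $k$-tuples of distinct elements of $D^*$. For $F\in[D^*]^{(k)}$ let $b(F)$ be the unique $y$ with $\psi(y,F)$ if it exists and is in $B$, and $0_B$ otherwise. The map $F\mapsto b(F)$ is in $OD'$, and $b(\bar f)=b$. Write $y^1=y$ and $y^0=\neg y$.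

Let $T=\bigcup_nT_n$ be the tree of finite injective sequences from $J_\beta$, and $T_n^{(k)}$ the set of $k$-tuples of distinct elements of $T_n$. Write $F{\restriction}n=(F(1){\restriction}n,\dots,F(k){\restriction}n)$. Since $d_0\in J_\beta\cup(D_\beta\setminus D^*)$, Lemma 4 may be applied to tuples from $D^*$ with the parameter $d_0$, as long as the replacing elements are also taken from $D^*$. By Lemma 2(b), every $\sigma\in T$ is extended by infinitely many elements of $D^*$.

**What the obvious attempts miss.** To decide $b$ we look for $i\in\{0,1\}$ and a set $Y\in OD'$ with $b^i\in Y$ such that $I\cup Y$ generates a proper ideal; then $Y\subseteq I$ by maximality, and $b^i\in I$. Since $\bar f$ is not available in $OD'$, we must put into $Y$ many conjugates $b(F)^i$ together with $b(\bar f)^i$.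

Taking all $F\in[D^*]^{(k)}$ is too much. For example, let $B$ be generated by $e_{x,y}$ ($x\ne y$ in $D_\beta$) subject to $e_{y,x}=\neg e_{x,y}$ and $e_{x,y}\wedge e_{y,z}\le e_{x,z}$, so that prime ideals of $B$ amount to linear orders of $D_\beta$. Let $b=e_{f_1,f_2}$. Then $b(f,f')\vee b(f',f)=1$ and $\neg b(f,f')\vee\neg b(f',f)=1$, so for either $i$ the set of all $b(F)^i$ generates an improper ideal.

Taking only the $F$ with $F{\restriction}n=\bar f{\restriction}n$ is too little: the entries of $\bar f{\restriction}n$ are elements of $J_\beta$ that need not be definable from $d_0$, so we cannot conclude that $Y\in OD'$.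

We therefore need a set $\theta\in OD'$ of tuples of nodes that contains $\bar f{\restriction}n$ and is so thin that tuples of $\theta$ do not interfere with each other; the injection $r$ into $\mathcal P(\omega)$ will provide it. And Lemma 7 will provide the color $i$, applied to a colouring $\varepsilon$ of tuples of nodes that reflects a prime ideal extending $I$. A prime ideal taken from $M$ would give a colouring outside $OD'$, and we could not use it to define $\theta$. The point of the first step is that $A(\beta)$ gives a colouring in $OD'$, because nodes are made of elements of $J_\beta$ only.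

## 11. From level $\beta$ to level $\beta+1$

**Step 1: a colouring in $OD'$.** For finite $s\subset\bigcup_nT_n^{(k)}$ and $c:s\to2$ call $(s,c)$ *consistent* if one can choose, for all nodes $\sigma$ occurring in tuples of $s$, some $f_\sigma\in D^*$ with $f_\sigma\supset\sigma$, such that $I\cup\{b(f_\tau)^{c(\tau)}:\tau\in s\}$ generates a proper ideal, where $f_\tau=(f_{\tau_1},\dots,f_{\tau_k})$. (These entries are distinct, since $\tau_1,\dots,\tau_k$ are distinct nodes of the same length.) We show:

*There is $\varepsilon:\bigcup_nT_n^{(k)}\to2$ in $OD'$, all of whose finite restrictions are consistent.*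

Let $B'$ be the quotient of the free Boolean algebra on generators $e_\tau$ $(\tau\in\bigcup_nT_n^{(k)})$ by the ideal generated by all $\bigwedge_{\tau\in s}e_\tau^{c(\tau)}$ with $(s,c)$ inconsistent. Realise $B'$ as a set of equivalence classes of Boolean terms over the set $\bigcup_nT_n^{(k)}$. The set of terms is in $N$. The equivalence relation is in $OD'$ and is a subset of $N$, so it is in $N$ by (1). Thus $B'\in N\cap OD'$.

*$B'$ is nontrivial.* In $M\models\mathsf{AC}$ fix a prime ideal $P\supseteq I$ of $B$, and $f_\sigma\in D^*$ with $f_\sigma\supset\sigma$ for all $\sigma\in T$. Let $\varepsilon^0(\tau)=1$ iff $b(f_\tau)\in P$. Then $b(f_\tau)^{\varepsilon^0(\tau)}\in P$ for all $\tau$, so all finite restrictions of $\varepsilon^0$ are consistent. If $(s,c)$ is inconsistent, then $c\neq\varepsilon^0{\restriction}s$, and the homomorphism from the free algebra to $2$ given by $e_\tau\mapsto\varepsilon^0(\tau)$ sends $\bigwedge_{\tau\in s}e_\tau^{c(\tau)}$ to $0$. So it induces a homomorphism $B'\to2$.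

*Use of $A(\beta)$.* Each element of $B'$ is given by a Boolean term in finitely many $e_\tau$, so it lies in $OD(d_0{}^\frown\bar e)$ with $\bar e\in J_\beta^{<\omega}$. Let $I'$ be the $<_{d_0}$-least $OD'$-maximal ideal of $B'$; then $I'\in OD'$. By $A(\beta)$, applied to $B'$, it is prime. Put $\varepsilon(\tau)=1$ iff $e_\tau\notin I'$. Then $\varepsilon\in OD'$, and $e_\tau^{\varepsilon(\tau)}\notin I'$ for all $\tau$. If $(s,\varepsilon{\restriction}s)$ were inconsistent, then $\bigwedge_{\tau\in s}e_\tau^{\varepsilon(\tau)}=0\in I'$ in $B'$, so some $e_\tau^{\varepsilon(\tau)}\in I'$ by primeness, a contradiction.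

**Step 2: good tuples along $\bar f$.** The aim is to find $n$ and $i$ such that $\bar f{\restriction}n$ has the property of Lemma 7 for $\varepsilon$ and color $i$. For $i<2$ and $n\ge1$ let $A_i^n$ be the set of $\tau\in T_n^{(k)}$ such that for all $m\ge n$ and finite nonempty $Z_l\subset\{z\in T_m:z\supseteq\tau_l\}$ there are $r\geq m$ and $e_l:Z_l\to T_r$ with $e_l(z)\supseteq z$ and $\varepsilon(e_1(z_1),\dots,e_k(z_k))=i$ for all $(z_1,\dots,z_k)\in\prod_lZ_l$. (The number $r$ is not the map $r$ of Lemma 2; the map always has an argument.) These sets are in $OD'$. If $\tau\in A_i^n$, then every coordinatewise extension of $\tau$ of common length $n'\geq n$ is in $A_i^{n'}$, since nodes above the extension are above $\tau$. Call $\tau$ *balanced* if $\mathrm{ran}\,\tau_1=\dots=\mathrm{ran}\,\tau_k$.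

*For $n\ge1$, every $\tau\in T_n^{(k)}$ extends to a balanced element of $\bigcup_{n'}(A_0^{n'}\cup A_1^{n'})$.* By Lemma 7, applied in $M$, where $J_\beta$ is countable, it extends to some $\tau'\in A_i^{n'}$. Then append to each $\tau'_l$ the missing elements of $\bigcup_j\mathrm{ran}\,\tau'_j$. All $\tau'_l$ have length $n'$, so the same number is missing from each, and the results have equal length.

*There are $n,i$ such that $\tau^0:=\bar f{\restriction}n$ is in $A_i^n$ and is balanced.* Otherwise, apply Lemma 4 to this failure, a statement about $\bar f$ with parameters $d_0$, $J$ and ordinals. For some $m\geq1$ for which the $f_l{\restriction}m$ are distinct, the failure holds for all $\bar f'\in[D^*]^{(k)}$ with $\bar f'{\restriction}m=\bar f{\restriction}m$. Extend $\bar f{\restriction}m$ to a balanced $\tau'\in A_0^{n'}\cup A_1^{n'}$ and choose $f'_l\in D^*$ with $f'_l\supset\tau'_l$. Then $\bar f'{\restriction}n'=\tau'$, a contradiction.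

Fix $n,i,\tau^0$.

**Step 3: the thin set $\theta$.** We describe $\tau^0$ by hereditarily finite data, so that any one coordinate of a tuple with this description determines its own number and the whole tuple. Let $g_l=(\tau^0_1)^{-1}\circ\tau^0_l$. As $\tau^0$ is balanced, these are permutations of $n=\{0,\dots,n-1\}$; they are distinct, and $\tau^0_l=\tau^0_1\circ g_l$. Let $m_0$ be such that the sets $s_a:=r(\tau_1^0(a))\cap m_0$ $(a<n)$ are distinct; it exists because $r$ is injective. Put
$$\theta=\{\tau\in A_i^n:\ \tau_l=\tau_1\circ g_l\ (l\le k),\ r(\tau_1(a))\cap m_0=s_a\ (a<n)\}\ni\tau^0 .$$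
Since $n,i,m_0,(g_l),(s_a)$ are hereditarily finite, $\theta\in OD'$. Moreover
$$\tau,\tau'\in\theta,\ \tau_l=\tau'_{l'}\ \Longrightarrow\ l=l'\text{ and }\tau=\tau'.\tag{3}$$
Indeed $s_{g_l(a)}=r(\tau_l(a))\cap m_0=r(\tau'_{l'}(a))\cap m_0=s_{g_{l'}(a)}$ for all $a<n$, so $g_l=g_{l'}$ and $l=l'$. Then $\tau_1=\tau_l\circ g_l^{-1}=\tau'_1$, so $\tau=\tau'$.

Both parts of (3) are needed below. If one element of $D^*$ could occur in two coordinates, or below two different tuples of $\theta$, the property defining $A_i^n$ could prescribe two different extensions for it.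

**Step 4: the conjugates over $\theta$ are compatible with $I$.** Let $W=\{F\in[D^*]^{(k)}:F{\restriction}n\in\theta\}$ and $Y=\{b(F)^i:F\in W\}\in OD'$. We claim that *$I\cup Y$ generates a proper ideal.*

Suppose not. There are $F_1,\dots,F_q\in W$ such that $I\cup\{b(F_j)^i:j\le q\}$ generates an improper ideal; $q\ge1$ as $I$ is proper. Let $\mathcal H\subset D^*$ be the finite set of entries of the $F_j$. By Lemma 4 (applied to the elements of $\mathcal H$, with parameters $d_0$, $J$ and ordinals) there is $m\geq n$ such that the $h{\restriction}m$ $(h\in\mathcal H)$ are distinct and the following holds. Whenever $h'\in D^*$ with $h'{\restriction}m=h{\restriction}m$ are chosen for $h\in\mathcal H$ (they are then distinct), and $F'_j$ arises from $F_j$ by replacing each $h$ by $h'$, then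
$$I\cup\{b(F'_j)^i:j\le q\}\text{ generates an improper ideal}.\tag{4}$$

*Components.* Consider the graph on $\{1,\dots,q\}$ joining $j,j'$ if $F_j,F_{j'}$ have a common entry. If $F_j(l)=F_{j'}(l')$, then by (3), applied to $F_j{\restriction}n,F_{j'}{\restriction}n\in\theta$, we get $l=l'$ and $F_j{\restriction}n=F_{j'}{\restriction}n$. Hence for each connected component $\mathcal K$ there is one $\tau^{\mathcal K}\in\theta$ with $F_j{\restriction}n=\tau^{\mathcal K}$ for all $j\in\mathcal K$. Also, each $h\in\mathcal H$ occurs in exactly one component and in only one coordinate.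

*Extending the nodes.* For a component $\mathcal K$ let $Z_l^{\mathcal K}=\{F_j(l){\restriction}m:j\in\mathcal K\}$, a finite nonempty set of nodes in $T_m$ above $\tau_l^{\mathcal K}$. Since $\tau^{\mathcal K}\in A_i^n$, there are $r_{\mathcal K}\ge m$ and maps $e_l^{\mathcal K}:Z_l^{\mathcal K}\to T_{r_{\mathcal K}}$ extending nodes such that all tuples from $\prod_lZ_l^{\mathcal K}$ are mapped to tuples of $\varepsilon$-color $i$. For $h\in\mathcal H$ occurring in component $\mathcal K$ and coordinate $l$ put $h^*=e_l^{\mathcal K}(h{\restriction}m)\supseteq h{\restriction}m$. The $h^*$ are distinct because the $h{\restriction}m$ are distinct nodes of the same level. Let $\tau_j^*=(F_j(1)^*,\dots,F_j(k)^*)$; then $\varepsilon(\tau_j^*)=i$ for all $j\le q$.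

*Contradiction.* By Step 1, the pair consisting of $\{\tau_j^*:j\le q\}$ and the restriction of $\varepsilon$ to it is consistent. So there are $h':=f_{h^*}\in D^*$ with $h'\supset h^*$ such that $I\cup\{b(F'_j)^i:j\le q\}$ generates a proper ideal. Since $h'{\restriction}m=h{\restriction}m$, this contradicts (4). The claim is proved.

**Step 5: $I$ decides $b$.** By the claim and $OD'$-maximality, $Y\subseteq I$. As $\bar f\in W$, we get $b^i=b(\bar f)^i\in I$. This proves $A(\beta+1)$, hence $A(\omega_1)$, and Proposition 8. $\square$

By Lemma 3 and Propositions 5, 6 and 8, $N$ is a model of $\mathsf{ZF}+\mathsf{BPI}+\mathsf{DC}$ in which the swap graph has all the properties listed in Theorem A. If $\mathsf{ZF}$ is consistent, so is $\mathsf{ZFC}$, and the construction gives the relative consistency. This proves Theorem A. $\blacksquare$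

Hence neither $\mathsf{ZF}+\mathsf{BPI}+\mathsf{DC}$ nor $\mathsf{ZFA}+\mathsf{BPI}+\mathsf{DC}$ proves $\mathsf{EDM}$.

## 12. The same failure with an infinite set of atoms

One may object that $N$, as a model of $\mathsf{ZFA}$, has no atoms. The result stays true if a set of atoms is required to exist.

In $N$ let $U$ be the least class containing $(0,n)$ for $n<\omega$ and $(1,x)$ for every set $x\subseteq U$. Interpret the $(0,n)$ as atoms and let $y\mathrel E(1,x)$ iff $y\in x$. Every set $x\subseteq U$ of $N$ is the set of $E$-elements of exactly one non-atom, $(1,x)$. This gives the axioms of $\mathsf{ZFA}$. Extensionality for non-atoms is clear, and Foundation holds because $y\mathrel E(1,x)$ implies that $y$ has smaller rank than $(1,x)$. For Pairing, Union, Power Set, Infinity, Separation and Replacement, form the required subset $x$ of $U$ in $N$ and take $(1,x)$. The atoms form the set $(1,\{(0,n):n<\omega\})$. So $(U,E)$ is a model of $\mathsf{ZFA}$ with a countably infinite set of atoms.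

For a set $(1,x)$ of $U$, its subsets in $U$ are the $(1,x')$ with $x'\subseteq x$ in $N$. The ordered pair of $y,z$ in the sense of $U$ is an element of $U$, so the relations on $(1,x)$ in $U$ correspond exactly to the relations on $x$ in $N$, and likewise for functions between two sets and for sequences of elements. Hence $\mathsf{BPI}$ and $\mathsf{DC}$ pass from $N$ to $U$: a Boolean algebra on $(1,x)$ in $U$ corresponds to one on $x$ in $N$, and a prime ideal $x'$ of the latter gives the prime ideal $(1,x')$; a serial relation on $(1,x)$ corresponds to one on $x$, and a chain in $N$ gives a chain in $U$.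

Finally, $\hat y=(1,\{\hat z:z\in y\})$ defines an embedding $y\mapsto\hat y$ of $N$ onto the pure sets of $U$. The subsets of $\hat V$ in $U$ correspond to the subsets of $V$ in $N$, countable ones to countable ones, and the colouring of $[V]^2$ by edges and non-edges gives a colouring of $[\hat V]^2$ in $U$ with corresponding monochromatic sets. So $\mathsf{EDM}$ fails in $U$. $\blacksquare$
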